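# Under $\Diamond$, a minimally generated Boolean algebra with the Nikodym property but without the strong Nikodym property

## 1. Rademacher measures on the clopen subsets of $2^\omega$

Let $m$ be the product measure on $2^\omega$, and let $\mathcal M$ be its measure algebra: Borel sets modulo $m$-null sets. It is a complete Boolean algebra of size $\mathfrak c$, and the join of countably many classes is the class of the union. For $s\in 2^{<\omega}$ let $[s]$ be the cylinder of all $t\in 2^\omega$ extending $s$, so $m([s])=2^{-|s|}$. A nonempty clopen set has positive measure, so $\mathcal A_0=\mathrm{Clop}(2^\omega)$ is a subalgebra of $\mathcal M$. A clopen set is *determined below $\ell$* if it is a union of cylinders $[s]$ with $|s|=\ell$.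

Throughout, a *measure* on a Boolean algebra is a bounded, finitely additive, real-valued (signed) function, and $\|\mu\|$ is its total variation norm.

Let $r_j(t)=(-1)^{t(j)}$ and $\rho_j(a)=\int_a r_j\,dm$. If $a$ is clopen and determined below $\ell$, then $\rho_j(a)=0$ for all $j\ge\ell$, because the coordinate $j$ is free on $a$. For instance, for $a=[01]$ we get $\rho_0(a)=\frac14$, $\rho_1(a)=-\frac14$, and $\rho_j(a)=0$ for $j\ge 2$. So the numbers $j\rho_j(a)$ are bounded in $j$ for each clopen $a$, yet $j\rho_j(\{r_j=1\})=j/2$. The measures $j\rho_j$ on $\mathcal A_0$ are bounded at each element and unbounded in norm.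

**Definition.** A Boolean algebra $\mathcal A$ has the *Nikodym property* if every sequence $(\mu_n)$ of measures on $\mathcal A$ that is pointwise bounded ($\sup_n|\mu_n(a)|<\infty$ for every $a\in\mathcal A$) is uniformly bounded ($\sup_n\|\mu_n\|<\infty$).

So $\mathcal A_0$ does not have the Nikodym property. We now produce infinitely many witnesses, and then destroy them one at a time. Put $V_n=[0^n1]$, where $0^n$ is a block of $n$ zeros. These sets are pairwise disjoint. Let
$$\rho^n_j(a)=j\,\rho_j(a\wedge V_n)\qquad(n\in\omega,\ j\ge1).$$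
Call $(\rho^n_j)_{j\ge1}$ *row $n$*. As before, each row is bounded at each clopen set, and unbounded in norm: for $j\ge n+1$ its value at $V_n\cap\{r_j=1\}$ is $\frac j2m(V_n)$.

*Destroying row $0$.* Let
$$U_i=[1\,0^i\,1]\cap\{t:t(4^{i+1})=0\},\qquad x_0=\bigvee_{i\in\omega}U_i\le V_0 .$$
We compute $\rho_j(x_0)$ for $j=4^{i+1}$.

* The set $U_i$ lies in $\{r_j=1\}$ and has measure $2^{-i-3}$, so $\rho_j(U_i)=2^{-i-3}$.
* If $i'<i$, then $U_{i'}$ depends only on coordinates $\le 4^{i'+1}<j$, so $\rho_j(U_{i'})=0$.
* If $i'>i$ and $j>i'+1$, then $j$ is a free coordinate of $U_{i'}$, so $\rho_j(U_{i'})=0$.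
* If $i'>i$ and $j\le i'+1$, then $|\rho_j(U_{i'})|\le m(U_{i'})=2^{-i'-3}$. The sum of these bounds over all $i'\ge j-1$ is $2^{-j-1}$.

Hence $j\rho_j(x_0)\ge 4^{i+1}2^{-i-3}-j2^{-j-1}\ge 2^{i-1}-1$, which tends to infinity with $i$. Row $0$ is unbounded at $x_0$, so on any algebra containing $x_0$ it is no longer a counterexample to the Nikodym property. All other rows vanish at $x_0$.

*Destroying every row.* Let $x_n\le V_n$ be the copy of $x_0$ obtained by putting $0^n$ in front: $x_n=\bigvee_i\bigl([0^n10^i1]\cap\{t:t(n+4^{i+1})=0\}\bigr)$. Since $\rho_{n+j}(x_n)=2^{-n}\rho_j(x_0)$, row $n$ is unbounded at $x_n$. Let $\mathcal A^*$ be the subalgebra of $\mathcal M$ generated by $\mathcal A_0\cup\{x_n:n\in\omega\}$. No row is pointwise bounded on $\mathcal A^*$.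

Taken together, the rows still say something. Each $a\in\mathcal A^*$ lies in the algebra generated by $\mathcal A_0\cup\{x_0,\dots,x_{n-1}\}$ for some $n$. For $n'\ge n$ none of these $x_i$ meets $V_{n'}$, so $a\wedge V_{n'}$ is clopen and row $n'$ is bounded at $a$. Put
$$A_n=\{a\in\mathcal A^*:\text{ row }n'\text{ is bounded at }a\text{ for all }n'\ge n\}.$$
Then $A_0\subseteq A_1\subseteq\cdots$, the union is $\mathcal A^*$, and on each $A_n$ there is a pointwise bounded sequence, namely row $n$, that is unbounded in norm. This is exactly the failure of the following property.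

**Definition.** A Boolean algebra $\mathcal A$ has the *strong Nikodym property* if for every increasing sequence $(A_n)_{n\in\omega}$ of subsets of $\mathcal A$ with $\mathcal A=\bigcup_nA_n$ there is $n_0$ such that, whenever $(\mu_n)$ is a sequence of measures on $\mathcal A$ with $\sup_n|\mu_n(a)|<\infty$ for every $a\in A_{n_0}$, we have $\sup_n\|\mu_n\|<\infty$.

Taking all $A_n=\mathcal A$ shows that the strong Nikodym property implies the Nikodym property. Our $\mathcal A^*$ does not separate the two, because it does not even have the Nikodym property. Indeed, on the cylinder $[11]$ all elements of $\mathcal A^*$ are clopen: $x_0\wedge[11]=U_0$, and the other $x_n$ do not meet $[11]$. Therefore $a\mapsto j\rho_j(a\wedge[11])$, $j\ge1$, is pointwise bounded on $\mathcal A^*$ and unbounded in norm.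

The question is now visible. Can we continue adding elements until *every* unbounded sequence of measures is destroyed, while each element spoils only finitely many rows? And can we do so by adding one generator at a time in the most economical way?

## 2. Minimal extensions and the theorem

**Definition.** Let $\mathcal A$ be a subalgebra of $\mathcal B$. Then $\mathcal B$ is a *minimal extension* of $\mathcal A$ if $\mathcal A\ne\mathcal B$ and there is no subalgebra $\mathcal C$ with $\mathcal A\subsetneq\mathcal C\subsetneq\mathcal B$.

If $\mathcal A$ is finite and $\mathcal B$ is obtained by splitting one atom $a$ into $a',a''$, then $\mathcal B$ is a minimal extension. Indeed, an element $e$ of $\mathcal B$ outside $\mathcal A$ satisfies $e\wedge a\in\{a',a''\}$, so together with $\mathcal A$ it generates $\mathcal B$. Adding one generator is not always minimal. The algebra generated by $\mathcal A_0$ and $x_0\vee x_1$ contains $x_0=(x_0\vee x_1)\wedge V_0$, so it contains the algebra $\mathcal A_0(x_0)$ generated by $\mathcal A_0\cup\{x_0\}$. That algebra is strictly larger than $\mathcal A_0$,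 since row $0$ is unbounded at $x_0$ and hence $x_0$ is not clopen. It does not contain $x_0\vee x_1$, because its elements are clopen inside $V_1$ and $x_1$ is not clopen. The element $x_0\vee x_1$ has pieces accumulating at two points. We shall see in Lemma 1 that one accumulation point gives minimality.

**Definition.** A Boolean algebra $\mathcal A$ is *minimally generated* (in the sense of Koppelberg) if for some ordinal $\delta$ there is an increasing sequence $(\mathcal A_\alpha)_{\alpha<\delta}$ of subalgebras of $\mathcal A$ such that $\mathcal A_0=\{0,1\}$; $\mathcal A_{\alpha+1}$ is a minimal extension of $\mathcal A_\alpha$ whenever $\alpha+1<\delta$; $\mathcal A_\lambda=\bigcup_{\alpha<\lambda}\mathcal A_\alpha$ for limit $\lambda<\delta$; and $\mathcal A=\bigcup_{\alpha<\delta}\mathcal A_\alpha$.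

For example, $\mathrm{Clop}(2^\omega)$ is minimally generated: it is the union of an $\omega$-chain of finite algebras starting with $\{0,1\}$, each obtained from the previous one by splitting one atom.

Two facts set the scene. Valdivia proved that every $\sigma$-complete Boolean algebra has the strong Nikodym property. Under $\Diamond$ there is an infinite minimally generated Boolean algebra with the Nikodym property. The question, from Damian Sobota and Lyubomyr Zdomskyy, "Minimally generated Boolean algebras and the Nikodym property", arXiv:2105.12467 (2021), is whether an infinite minimally generated Boolean algebra with the Nikodym property must have the strong Nikodym property. ZFC does not prove this.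

**Theorem ($\Diamond$).** There is an infinite minimally generated Boolean algebra that has the Nikodym property and does not have the strong Nikodym property.

Since $\Diamond$ is consistent with ZFC (it holds in $L$, by Jensen), ZFC does not prove that every infinite minimally generated Boolean algebra with the Nikodym property has the strong Nikodym property. In particular, ZFC does not prove that the Nikodym property implies the strong Nikodym property for Boolean algebras in general.

The shape of the construction is forced by Section 1. One cannot fix a single norm-unbounded sequence and keep it bounded at every element, since that sequence would itself refute the Nikodym property. Infinitely many rows are needed, each new element may spoil finitely many of them, and every row must be spoiled at some point. What makes this feasible is that the minimal extensions we use add, for each measure $\mu$, essentially a single new value $\mu(x)$, so "each element spoils finitely many rows" need only be checked at the new generator $x$.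

## 3. The algebra of Jordan measurable classes

We work inside
$$\mathcal J=\{a\in\mathcal M:\ \forall\varepsilon>0\ \exists b,c\in\mathcal A_0\ \ b\le a\le c,\ m(c\setminus b)<\varepsilon\}.$$
This is a subalgebra of $\mathcal M$ containing $\mathcal A_0$. It is closed under complements, and if $b_i\le a_i\le c_i$ for $i=1,2$, then $b_1\wedge b_2\le a_1\wedge a_2\le c_1\wedge c_2$ with $m((c_1\wedge c_2)\setminus(b_1\wedge b_2))\le m(c_1\setminus b_1)+m(c_2\setminus b_2)$. The element $x_0$ of Section 1 is in $\mathcal J$: it lies between $U_0\vee\dots\vee U_{l-1}$ and $U_0\vee\dots\vee U_{l-1}\vee[10^l]$. On the other hand, cut $\omega$ into consecutive blocks $B_1,B_2,\dots$ with $|B_i|=i+1$, and let $a$ be the closed set of all $t$ that are not constantly $0$ on any $B_i$. Then $m(a)=\prod_{i\ge1}(1-2^{-i-1})>0$, but $a$ is nowhere dense, so each $[s]\setminus a$ is a nonempty open set and has positive measure. Thus $a$ contains no nonempty clopen set, and $a\notin\mathcal J$ by the first of two facts.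

**(J1)** Every nonzero $a\in\mathcal J$ contains a nonempty clopen set. Take $\varepsilon<m(a)$ and $b\le a\le c$ as in the definition; then $m(b)\geq m(a)-m(c\setminus b)>0$.

**(J2)** If $\mathcal C\subseteq\mathcal J$ is countable, then almost every $t\in2^\omega$ is *decided* by $\mathcal C$, meaning that for each $c\in\mathcal C$ there is $l$ with $[t|l]\le c$ or $[t|l]\wedge c=0$ (here $t|l$ is the initial segment of length $l$). Fix $c$ and $\varepsilon$, and clopen $b\le c\le c'$ with $m(c'\setminus b)<\varepsilon$. Every $t\in b\cup(2^\omega\setminus c')$ decides $c$, and this set has measure $>1-\varepsilon$. So almost every $t$ decides $c$. Intersect over the countably many $c$.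

If $t$ is decided by an algebra $\mathcal C$ with $\mathcal A_0\subseteq \mathcal C\subseteq\mathcal J$, then the sets $[t|l]$ generate an ultrafilter on $\mathcal C$.

**Definition.** An algebra $\mathcal C$ with $\mathcal A_0\subseteq\mathcal C\subseteq\mathcal J$ is *admissible*.

We recall the Stone space facts. $K_{\mathcal C}$ is the compact space of ultrafilters on $\mathcal C$, and $\hat c=\{y\in K_{\mathcal C}:c\in y\}$. The sets $\hat c$ are the clopen sets and form a base. A measure $\nu$ on $\mathcal C$ extends uniquely to a Radon measure on $K_{\mathcal C}$, also called $\nu$, with the same variation on clopen sets. So $\nu(\{p\})$ makes sense for an ultrafilter $p$, and we write $|\nu|(c)$ for $|\nu|(\hat c)$. With $\nu^+(c)=\sup\{\nu(a):a\in\mathcal C,\ a\le c\}$ and $\nu^-=(-\nu)^+$ we have $|\nu|=\nu^++\nu^-$ and $\|\nu\|=|\nu|(1)$. If $\mathcal C\subseteq\mathcal A$ are algebras and $\pi:K_{\mathcal A}\to K_{\mathcal C}$ is the restriction map $y\mapsto y\cap\mathcal C$, then for a measure $\nu$ on $\mathcal A$ the measure $\nu|_{\mathcal C}$ corresponds to the image $\pi_*\nu$.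 Hence
$$(\nu|_{\mathcal C})(\{p\})=\nu(\pi^{-1}(p)).\tag{1}$$

## 4. Joins of sequences converging to an ultrafilter

**Definition.** Let $p$ be an ultrafilter on $\mathcal C$. A *$p$-sequence* is a sequence $(U_i)_{i\in\omega}$ of pairwise disjoint elements of $\mathcal C\setminus p$ such that every $w\in p$ satisfies $U_i\le w$ for all but finitely many $i$.

In Section 1, the sets $U_i\subseteq[10^i1]$ form a $p$-sequence in $\mathcal A_0$ for the ultrafilter $p$ of all clopen sets containing the point $10^\infty$.

**Lemma 1.** Let $\mathcal C$ be admissible, $p$ an ultrafilter on $\mathcal C$, $(U_i)$ a $p$-sequence, $I\subseteq\omega$, and $x=\bigvee_{i\in I}U_i$ (join in $\mathcal M$).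

1. $x\in\mathcal J$.
2. If $a\in\mathcal C\setminus p$, then $a\wedge x=\bigvee_{i\in F}(a\wedge U_i)$ for a finite $F\subseteq I$, so $a\wedge x\in\mathcal C$.
3. The algebra $\mathcal C(x)$ generated by $\mathcal C\cup\{x\}$ equals $\mathcal C\cup\{c\triangle x:c\in\mathcal C\}$. It is admissible, and either $\mathcal C(x)=\mathcal C$ or $\mathcal C(x)$ is a minimal extension of $\mathcal C$.
4. For each $c\in\mathcal C$ there is $d\in\mathcal C$ such that either $\mu(c\triangle x)=\mu(c)+\mu(x)-2\mu(d)$ for every measure $\mu$ on $\mathcal C(x)$, or $\mu(c\triangle x)=\mu(c)-\mu(x)+2\mu(d)$ for every such $\mu$.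

*Proof.* (1) Let $\varepsilon>0$. The ultrafilter $p$ contains a cylinder $[s]$ of each length, so it contains one with $m([s])<\varepsilon/2$. All but finitely many $U_i$ are $\le[s]$. Let $u\in\mathcal J$ be the join of the finitely many remaining $U_i$ with $i\in I$, and let $b\le u\le c$ be clopen with $m(c\setminus b)<\varepsilon/2$. Then $b\le x\le c\vee[s]$ and $m((c\vee[s])\setminus b)<\varepsilon$.

(2) Since $a^c\in p$, we have $U_i\le a^c$, that is, $a\wedge U_i=0$, for all but finitely many $i$. By distributivity in $\mathcal M$, $a\wedge x=\bigvee_{i\in I}(a\wedge U_i)$, and only finitely many terms are nonzero.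

(3) Let $E=\mathcal C\cup\{c\triangle x:c\in\mathcal C\}$. It is closed under $\triangle$, and under complement because $(c\triangle x)^c=c^c\triangle x$. Next, $c\wedge x\in E$ for every $c\in\mathcal C$. If $c\notin p$, this is (2). If $c\in p$, then $c^c\notin p$, so $d=c^c\wedge x\in\mathcal C$ by (2), and $c\wedge x=x\triangle d$. Since $\wedge$ distributes over $\triangle$,
$$(c_1\triangle x)\wedge c_2=(c_1\wedge c_2)\triangle(c_2\wedge x)\in E,$$
$$(c_1\triangle x)\wedge(c_2\triangle x)=(c_1\wedge c_2)\triangle(c_1\wedge x)\triangle(c_2\wedge x)\triangle x\in E.$$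
So $E$ is an algebra, $E=\mathcal C(x)$, and $E\subseteq\mathcal J$ by (1). If $\mathcal C\subsetneq\mathcal E\subseteq\mathcal C(x)$ is a subalgebra, then $\mathcal E$ contains some $c\triangle x$ with $c\in\mathcal C$, hence $x=c\triangle(c\triangle x)$, so $\mathcal E=\mathcal C(x)$.

(4) Always $\mu(c\triangle x)=\mu(c)+\mu(x)-2\mu(c\wedge x)$. If $c\notin p$, put $d=c\wedge x\in\mathcal C$. If $c\in p$, put $d=c^c\wedge x\in\mathcal C$. Then $\mu(c\wedge x)=\mu(x)-\mu(d)$, and the second formula follows. $\square$

Part (4) is the "one new value" principle. Now let $\nu$ be a measure on a larger algebra $\mathcal A\ni x$. How much of $\nu(x)$ is known from $\nu|_{\mathcal C}$?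

**Lemma 2.** Let $\mathcal C\subseteq\mathcal A$ be admissible, $(U_i)$ a $p$-sequence in $\mathcal C$, $x=\bigvee_{i\in I}U_i\in\mathcal A$, $\pi:K_{\mathcal A}\to K_{\mathcal C}$ the restriction map, and $\nu$ a measure on $\mathcal A$. Then
$$\nu(x)=\sum_{i\in I}\nu(U_i)+\nu(\hat x\cap\pi^{-1}(p)).\tag{2}$$

*Proof.* By countable additivity on $K_{\mathcal A}$ it suffices that $\hat x\setminus\pi^{-1}(p)$ is the disjoint union of the $\hat U_i$, $i\in I$. If $U_i\in y$, then $x\in y$, and $\pi(y)\neq p$ since $U_i\notin p$. Conversely, let $x\in y$ and $\pi(y)\ne p$. Take $a\in\mathcal C$ with $a\in y$ and $a\notin p$. Then $a\wedge x\in y$, and by Lemma 1(2) it is a finite join of elements $a\wedge U_i$ with $i\in I$, so $U_i\in y$ for some $i\in I$. $\square$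

The last term of (2) is a real unknown. Let $\mathcal C=\mathcal A_0$, let $p$ be the ultrafilter at the point $0^\infty$, let $U_i=V_i$, and let $x=\bigvee_{i\text{ even}}V_i$. Both $x$ and $x^c$ meet every $[0^l]$, so exactly two ultrafilters on $\mathcal A_0(x)$ extend $p$: $p^+\ni x$ and $p^-\not\ni x$. Adding $c(\delta_{p^+}-\delta_{p^-})$ to a measure on $\mathcal A_0(x)$ does not change its restriction to $\mathcal A_0$, but it changes its value at $x$ by $c$. So even if $\nu_k|_{\mathcal C}$ makes the sums $\sum_{i\in I}\nu_k(U_i)$ unbounded in $k$, the numbers $\nu_k(\hat x\cap\pi^{-1}(p))$ might cancel this in an extension. The obvious plan, "guess an unbounded sequence on a countable stage, choose disjoint large pieces $U_i$ converging to a point, add a join of pieces on which the sums are unbounded", stops working exactly here. The next section gets past this.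

## 5. One bit of freedom in the fibre, and a generic choice of $I$

In a chain of length $\omega_1$ the unknown term of (2) is, from some stage on, determined by a single bit that does not depend on the measure.

**Lemma 3.** Let $\mathcal A=\bigcup_{\alpha<\omega_1}\mathcal B_\alpha$ be an increasing union of admissible algebras, $N$ a countable set of measures on $\mathcal A$, and $\pi_\alpha:K_{\mathcal A}\to K_{\mathcal B_\alpha}$ the restriction maps. There is $\alpha_0<\omega_1$ such that for all $\alpha\ge\alpha_0$, $p\in K_{\mathcal B_\alpha}$ and $x\in\mathcal A$ there is $\eta\in\{0,1\}$ with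
$$\nu(\hat x\cap\pi_\alpha^{-1}(p))=\eta\cdot(\nu|_{\mathcal B_\alpha})(\{p\})\quad\text{for all }\nu\in N.\tag{3}$$

*Proof.* Let $D\subseteq K_{\mathcal A}$ be the set of all points $y$ with $|\nu|(\{y\})>0$ for some $\nu\in N$. A finite measure has at most countably many such points, so $D$ is countable. Let $d_\nu$ be $|\nu|$ minus its part concentrated on $D$; it has no point masses.

For $\nu\in N$ and $r\ge1$, every point has a clopen neighborhood of $d_\nu$-measure $<1/r$, by regularity. By compactness finitely many of these cover $K_{\mathcal A}$. Making them disjoint, we get a finite partition of unity in $\mathcal A$ into elements of $d_\nu$-measure $<1/r$. There are countably many such partitions (one for each $\nu,r$), and countably many pairs of distinct points of $D$. For each such pair choose an element of $\mathcal A$ belonging to exactly one of the two. All these countably many elements of $\mathcal A$ lie in one $\mathcal B_{\alpha_0}$.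

Let $\alpha\ge\alpha_0$ and $p\in K_{\mathcal B_\alpha}$. The ultrafilter $p$ contains exactly one member of each of the chosen partitions, so the fibre $\pi_\alpha^{-1}(p)$ lies inside one member of each. Hence it is $d_\nu$-null for every $\nu\in N$. Two points of $D$ in one fibre would not be separated by $\mathcal B_\alpha$, so the fibre contains at most one point $y$ of $D$. If there is such a $y$, put $\eta=1$ when $x\in y$ and $\eta=0$ when $x\notin y$. Then, using (1), $\nu(\hat x\cap\pi_\alpha^{-1}(p))=\eta\,\nu(\{y\})=\eta\,\nu(\pi_\alpha^{-1}(p))=\eta\,(\nu|_{\mathcal B_\alpha})(\{p\})$ for all $\nu\in N$. If there is no such $y$, put $\eta=0$; both sides of (3) are $0$. $\square$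

We do not know $\eta$ when we choose $I$, so we choose $I$ to work for both values.

**Lemma 4.** Let $(\nu_k)$ be measures on an admissible $\mathcal C$, $(U_i)$ a $p$-sequence, $\eta\in\{0,1\}$, and suppose $\sup_k|\nu_k(U_i)|\ge i$ for all $i$. Identify subsets of $\omega$ with points of $2^\omega$. Then
$$G^\eta=\Bigl\{I:\ \sup_k\Bigl|\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})\Bigr|=\infty\Bigr\}$$
is comeager in $2^\omega$.

*Proof.* Put $\Sigma_k(I)=\sum_{i\in I}\nu_k(U_i)+\eta\nu_k(\{p\})$. Since the $U_i$ are disjoint, $\sum_i|\nu_k(U_i)|\le\|\nu_k\|<\infty$, so $\Sigma_k$ is a uniform limit of functions depending on finitely many coordinates, hence continuous. Thus $2^\omega\setminus G^\eta=\bigcup_{R\in\omega}F_R$, where $F_R=\{I:|\Sigma_k(I)|\le R\text{ for all }k\}$ is closed. Suppose some $F_R$ contains a basic open set $\{I:I\cap l=\tau\}$ with $\tau\subseteq l$. For $i\ge l$ both $\tau$ and $\tau\cup\{i\}$ belong to it, so $|\nu_k(U_i)|=|\Sigma_k(\tau\cup\{i\})-\Sigma_k(\tau)|\le2R$ for all $k$ and all $i\ge l$. This is false for $i>2R$. So each $F_R$ is nowhere dense. $\square$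

## 6. Rows built from functions with thin support

We now fix the rows for the real construction. They are localized multiples of oscillating measures, as in Section 1, but the functions have very small support. The reason appears in Lemma 5: there we place sets $Z_j$ inside the supports, and smallness makes $Z_{j'}$ almost invisible to the $j$-th measure when $j'>j$.

Let $\ell_1=1$, $\ell_{j+1}=\ell_j+j^2+1$ (so $\ell_j\ge j$), $\varepsilon_j=2^{-j^2}$, and
$$T_j=\{t:\ t(i)=0\text{ for }\ell_j\le i<\ell_{j+1}-1\}.$$
Exactly $j^2$ coordinates are prescribed, so $m(T_j)=\varepsilon_j$. Put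
$$g_j(t)=\varepsilon_j^{-1}(-1)^{t(\ell_{j+1}-1)}\ (t\in T_j),\qquad g_j(t)=0\ (t\notin T_j),\qquad \lambda_j(a)=\int_ag_j\,dm\quad(a\in\mathcal M).$$
For example, $\ell_2=3$, the set $T_1$ is $\{t:t(1)=0\}$, and $g_1=2(-1)^{t(2)}$ there. The function $g_j$ depends only on coordinates in $[\ell_j,\ell_{j+1})$, $\int g_j\,dm=0$ and $\int|g_j|\,dm=1$.

**(F1)** If $b$ is clopen and determined below $\ell_j$, then by independence $\lambda_j(b)=0$ and $\int_b|g_j|\,dm=m(b)$, so $\lambda_j(b\cap\{g_j>0\})=-\lambda_j(b\cap\{g_j<0\})=\frac12m(b)$.

**(F2)** If $a\in\mathcal J$, then $\lambda_j(a)\to0$. For clopen $b\le a\le c$ with $m(c\setminus b)<\varepsilon$, and $j$ so large that $b,c$ are determined below $\ell_j$, we have $|\lambda_j(a)|\le|\lambda_j(b)|+\int_{c\setminus b}|g_j|\,dm=m(c\setminus b)<\varepsilon$.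

With $V_n=[0^n1]$ and $Q_n=[0^n]$, we have $1=V_0\vee\dots\vee V_{n-1}\vee Q_n$ disjointly, and $V_{n'}\le Q_n$ for $n'\ge n$. For $n\in\omega$, $j\ge1$ let
$$\mu^n_j(a)=j\,\lambda_j(a\wedge V_n)\qquad(a\in\mathcal M).$$
If $\ell_j\ge n+1$, the clopen set $V_n\cap\{g_j>0\}$ has $\mu^n_j$-value $\frac j2m(V_n)$ by (F1). Hence
$$\sup_j\|\mu^n_j|_{\mathcal A_0}\|=\infty\quad\text{for every }n.\tag{4}$$

**Definition.** An element $a\in\mathcal J$ is *$n$-bounded* if $\sup_j|\mu^n_j(a)|<\infty$, and *fully bounded* if it is $n$-bounded for all $n$. An admissible $\mathcal C$ is *good* if each $a\in\mathcal C$ is $n$-bounded for all but finitely many $n$.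

Every clopen set is fully bounded: if $b$ is clopen, then $b\wedge V_n$ is determined below $\ell_j$ for all large $j$, so $\mu^n_j(b)=0$ for those $j$. In particular $\mathcal A_0$ is good. Increasing unions of good algebras are good. Moreover:

**(G)** *If $\mathcal C$ is good, $x$ is as in Lemma 1, and $x$ is $n$-bounded for all but finitely many $n$, then $\mathcal C(x)$ is good.* For an element $c\triangle x$ take $d$ from Lemma 1(4). Then $|\mu^n_j(c\triangle x)|\le|\mu^n_j(c)|+|\mu^n_j(x)|+2|\mu^n_j(d)|$, and for all but finitely many $n$ all three terms are bounded in $j$.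

If a good algebra $\mathcal A$ results in the end, then the strong Nikodym property fails, by the argument of Section 1. So the task is to destroy all unbounded sequences while keeping (G) applicable.

## 7. The obstruction at $0^\infty$, and a correction lemma

Suppose $(\nu_k)$ is pointwise bounded and norm-unbounded on a countable good $\mathcal C$. We want to choose a $p$-sequence $(U_i)$ with $\sup_k|\nu_k(U_i)|\ge i$ and apply Lemma 4. If $V_n\in p$ for some $n$, all pieces can be taken inside $V_n$, so $x\le V_n$ spoils only row $n$. The trouble is the case $V_n\notin p$ for all $n$. Then $p$ contains every $Q_n$, and the pieces $U_i$ run through infinitely many of the sets $V_n$. Each $U_i$ spoils finitely many rows, but the union of these finite sets of rows may be infinite.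

This does happen, and it cannot be avoided by choosing the pieces more carefully within $\mathcal C$. Return to $\mathcal A^*$ and the rows $\rho^n_j$ of Section 1. For each $k$ there are two ultrafilters $q_k^+\ni x_k$ and $q_k^-\ni x_k^c$ on $\mathcal A^*$ containing all clopen neighborhoods of the point $0^k10^\infty$, since $x_k$ and its complement meet all of these. They agree on clopen sets, and neither contains any $x_{k'}$ with $k'\neq k$. Let $\nu_k=k(\delta_{q_k^+}-\delta_{q_k^-})$, where $\delta_q(a)$ is $1$ if $a\in q$ and $0$ otherwise. If $a$ is in the algebra generated by $\mathcal A_0\cup\{x_0,\dots,x_{n-1}\}$, then $\nu_k(a)=0$ for $k\ge n$. So $(\nu_k)$ is pointwise bounded, while $\nu_k(x_k)=k$. A join of infinitely many $x_k$ is unbounded for infinitely many rows. Could we use other pieces? Let $y\in\mathcal A^*$ with $\nu_k(y)\neq0$. Inside $V_k$ the algebra $\mathcal A^*$ looks like $\mathcal A_0(x_k)$, so $y\wedge V_k$ is either clopen or of the form $c\triangle x_k$ with $c\le V_k$ clopen. It is not clopen, since $q_k^+$ and $q_k^-$ agree on clopen sets. By Lemma 1(4)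 there is a clopen $d$ (which we may take inside $V_k$, as $d\le x_k$ in the proof) with $\rho^k_j(y)=\rho^k_j(c)\pm(\rho^k_j(x_k)-2\rho^k_j(d))$ for all $j$, and this is unbounded in $j$. So *every* element of $\mathcal A^*$ that $\nu_k$ notices spoils row $k$.

The way out is to prepare the algebra in advance. We add, for each $a\le V_n$, elements $y\le a$ which are $n$-bounded and differ from $a$ by a small set $z$ correcting the values $\lambda_j(a)$. One such $y=a\setminus z$ is not enough, because a given measure $\nu$ may sit entirely on $z$ (for example $\nu=\delta_q$ with $z\in q$, where $\nu(a)=1$ and $\nu(y)=0$). But two corrections with *disjoint* removed parts cannot both lose too much.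

**Definition.** An admissible $\mathcal C$ is *correctable* if for all $n$ and all $a\in\mathcal C$ with $a\le V_n$ there are $n$-bounded $y_1,y_2\in\mathcal C$ with $y_1,y_2\le a$ and $(a\setminus y_1)\wedge(a\setminus y_2)=0$.

For clopen $a$ one can take $y_1=y_2=a$, so $\mathcal A_0$ is correctable. The next lemma builds the correcting set $z$ in general.

**Lemma 5 (correction).** Let $\theta_j\to0$ be reals, $s\in2^{<\omega}$, $t\in[s]$. There are $j_0\ge1$ and pairwise disjoint clopen sets $Z_j\subseteq[s]$ $(j\ge j_0)$ with $t\notin Z_j$, such that each $[t|l]$ contains all but finitely many $Z_j$, and $z=\bigvee_jZ_j$ satisfies $\sup_jj|\lambda_j(z)-\theta_j|<\infty$.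

*Proof.*

**Step 1: rooms for the sets $Z_j$.** The purpose is to reserve disjoint regions converging to $t$. For $i\in\omega$ let $R_i$ be the cylinder given by the sequence $t|(|s|+i)$ followed by the digit $1-t(|s|+i)$. The $R_i$ are disjoint cylinders inside $[s]$, they miss $t$, $R_i\subseteq[t|(|s|+i)]$, and $R_i$ is determined below $|s|+i+1$. Since $\theta_j\to0$ and $\sum_j\varepsilon_j<\infty$, we can choose $1\le j_0<j_1<\cdots$ such that for every $i$
$$\ell_j\ge|s|+i+1\ \text{ and }\ |\theta_j|\le\tfrac14m(R_i)\ \text{ for all }j\ge j_i,\qquad \sum_{j\ge j_i}\varepsilon_j\le\tfrac12m(R_i).$$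

**Step 2: the sets $Z_j$.** The purpose is to make $\lambda_j(Z_j)$ nearly $\theta_j$. For $j_i\le j<j_{i+1}$ we construct recursively a clopen $Z_j\subseteq R_i\cap T_j$, determined below $\ell_{j+1}$, disjoint from $Y_j=\bigcup_{j_0\le j'<j}Z_{j'}$, with
$$|\lambda_j(Z_j)-\theta_j|\le2^{-\ell_j-1}.\tag{5}$$
The set $X=R_i\setminus Y_j$ is determined below $\ell_j$, because $R_i$ is, and each earlier $Z_{j'}$ is determined below $\ell_{j'+1}\le\ell_j$. Only the $Z_{j'}$ with $j_i\le j'<j$ meet $R_i$, and $m(Z_{j'})\le m(T_{j'})=\varepsilon_{j'}$, so $m(X)\ge\frac12m(R_i)$. The set $X\cap\{g_j>0\}\subseteq T_j$ is a union of cylinders of length $\ell_{j+1}$, each of $\lambda_j$-value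
$$2^{-\ell_{j+1}}\varepsilon_j^{-1}=2^{-\ell_j-j^2-1+j^2}=2^{-\ell_j-1}.$$
By (F1) its total $\lambda_j$-value is $\frac12m(X)\ge\frac14m(R_i)\ge|\theta_j|$. The same holds for $X\cap\{g_j<0\}$ with negative sign. So there are at least $|\theta_j|2^{\ell_j+1}$ cylinders of either sign. Let $Z_j$ be the union of $\lfloor|\theta_j|2^{\ell_j+1}\rfloor$ of them, taken from the part having the sign of $\theta_j$ (and $Z_j=\emptyset$ if $\theta_j=0$). Then (5) holds.

Since $Z_j\subseteq R_i\subseteq[t|(|s|+i)]$ for $j_i\le j<j_{i+1}$, each $[t|l]$ contains all but finitely many $Z_j$, and $t\notin Z_j$.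

**Step 3: the other pieces hardly matter.** The purpose is to estimate $\lambda_j(z)$. Let $j\ge j_0$. Earlier pieces contribute nothing: $Y_j$ is determined below $\ell_j$, so $\lambda_j(Y_j)=0$ by (F1). For $j'>j$ we have $|g_j|\le\varepsilon_j^{-1}$ and $m(Z_{j'})\le\varepsilon_{j'}$, so $|\lambda_j(Z_{j'})|\le\varepsilon_{j'}/\varepsilon_j=2^{j^2-j'^2}$. Since $\lambda_j$ is countably additive and $j'^2-j^2=(j'-j)(j'+j)\ge2j(j'-j)$,
$$|\lambda_j(z)-\theta_j|\le2^{-\ell_j-1}+\sum_{j'>j}2^{j^2-j'^2}\le2^{-j-1}+\sum_{r\ge1}2^{-2jr}=2^{-j-1}+\frac1{4^j-1}\le\frac1{2j}+\frac1j\le\frac2j .$$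
So $j|\lambda_j(z)-\theta_j|\le2$ for $j\ge j_0$. The finitely many $j<j_0$ do not affect finiteness of the supremum. $\square$

**Corollary 6.** Let $\mathcal C$ be a countable good algebra, $a\in\mathcal C$, $a\le V_n$. There are $\mathcal C\subseteq\mathcal C_1\subseteq\mathcal C_2$, each step being trivial or a minimal extension, such that $\mathcal C_1,\mathcal C_2$ are countable and good, and there are $n$-bounded $y_1,y_2\in\mathcal C_2$ with $y_1,y_2\le a$ and $(a\setminus y_1)\wedge(a\setminus y_2)=0$.

*Proof.* If $a=0$, take $y_1=y_2=0$ and $\mathcal C_1=\mathcal C_2=\mathcal C$. Let $a\ne0$. By (J1) there are disjoint cylinders $[s_1],[s_2]\le a$. By (J2) there is $t_1\in[s_1]$ decided by $\mathcal C$. The sets $[t_1|l]$ generate an ultrafilter $p$ on $\mathcal C$. Apply Lemma 5 with $s=s_1$, $t=t_1$ and $\theta_j=\lambda_j(a)$, which is a null sequence by (F2).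

The resulting $Z_j$, reindexed by $\omega$, form a $p$-sequence. They are disjoint and belong to $\mathcal A_0\subseteq\mathcal C$. Also $Z_j\notin p$, because $Z_j$ is clopen and $t_1\notin Z_j$, so some $[t_1|l]$ misses $Z_j$. Finally, every $w\in p$ contains some $[t_1|l]$, hence all but finitely many $Z_j$.

Put $z_1=\bigvee_jZ_j\le[s_1]\le a\le V_n$ and $\mathcal C_1=\mathcal C(z_1)$. This is countable, and by Lemma 1(3) the step is trivial or minimal. For $n'\ne n$ we have $\mu^{n'}_j(z_1)=0$, so $\mathcal C_1$ is good by (G), whether or not $z_1$ is $n$-bounded. Put $y_1=a\setminus z_1$. Then $\mu^n_j(y_1)=j(\lambda_j(a)-\lambda_j(z_1))$ is bounded in $j$, by Lemma 5.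

Repeat this over $\mathcal C_1$ with $s_2$, a point $t_2\in[s_2]$ decided by $\mathcal C_1$, and the same $\theta_j=\lambda_j(a)$. We obtain $z_2\le[s_2]$, $\mathcal C_2=\mathcal C_1(z_2)$ and the $n$-bounded element $y_2=a\setminus z_2$. Finally $(a\setminus y_1)\wedge(a\setminus y_2)=z_1\wedge z_2=0$. $\square$

## 8. Destroying one unbounded sequence

**Lemma 7.** Let $\mathcal C$ be countable, good and correctable, and $(\nu_k)$ a pointwise bounded sequence of measures on $\mathcal C$ with $\sup_k\|\nu_k\|=\infty$. There are an ultrafilter $p$ on $\mathcal C$, a $p$-sequence $(U_i)$ and $I\subseteq\omega$ such that, with $x=\bigvee_{i\in I}U_i$: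

* (i) $x$ is $n$-bounded for all but finitely many $n$;
* (ii) $\sup_k\bigl|\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})\bigr|=\infty$ for both $\eta=0$ and $\eta=1$.

*Proof.*

**Step 1: a point where the variation is unbounded.** This step finds $p$. There is $p\in K_{\mathcal C}$ with $\sup_k|\nu_k|(w)=\infty$ for all $w\in p$. Otherwise each ultrafilter would contain some $w$ with $\sup_k|\nu_k|(w)<\infty$; finitely many of the sets $\hat w$ cover $K_{\mathcal C}$, and then $\sup_k\|\nu_k\|=\sup_k|\nu_k|(1)<\infty$. Distinguish *Case A*: $V_{n^*}\in p$ for some $n^*$; and *Case B*: $V_n\notin p$ for all $n$. As $\mathcal C$ is countable, $p$ has a base $w_0\ge w_1\ge\cdots$, and in Case A we take $w_0=V_{n^*}$. Then $\bigcap_l\hat w_l=\{p\}$.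

**Step 2: the variation is unbounded off the point $p$.** This step is needed because the pieces must avoid $p$.

**Claim 1.** $\sup_k|\nu_k|(\hat w\setminus\{p\})=\infty$ for all $w\in p$.

Indeed $|\nu_k(\{p\})|\le|\nu_k(w)|+|\nu_k|(\hat w\setminus\{p\})$, and hence
$$|\nu_k|(\hat w)=|\nu_k(\{p\})|+|\nu_k|(\hat w\setminus\{p\})\le|\nu_k(w)|+2|\nu_k|(\hat w\setminus\{p\}).$$
The left side is unbounded in $k$, and $\sup_k|\nu_k(w)|<\infty$ by pointwise boundedness.

**Step 3: fully bounded elements carry a fixed fraction of the variation.** Here correctability enters.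

**Claim 2.** If $\nu$ is a measure on $\mathcal C$ and $U\in\mathcal C$ with $|\nu|(U)>0$, there is a fully bounded $Y\in\mathcal C$, $Y\le U$, with $|\nu(Y)|\ge\frac15|\nu|(U)$.

Replacing $\nu$ by $-\nu$ we may assume $\nu^+(U)\ge\frac12|\nu|(U)$. Let $\varepsilon=\frac1{20}|\nu|(U)$ and choose $a\in\mathcal C$, $a\le U$, with $\nu(a)\ge\nu^+(U)-\varepsilon$. As $\mathcal C$ is good, there is $N$ such that $a$ is $n$-bounded for all $n\ge N$. For $n<N$ choose $y^n_1,y^n_2$ as in the definition of correctability for the element $a\wedge V_n$. For $i=1,2$ put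
$$Y_i=(a\wedge Q_N)\vee\bigvee_{n<N}y^n_i .$$
For $n<N$ we have $Y_i\wedge V_n=y^n_i$, so $\mu^n_j(Y_i)=\mu^n_j(y^n_i)$ is bounded in $j$. For $n\ge N$ we have $V_n\le Q_N$ and $Y_i\wedge V_n=a\wedge V_n$, so $\mu^n_j(Y_i)=\mu^n_j(a)$ is bounded in $j$. So $Y_1,Y_2$ are fully bounded. Clearly $Y_i\le a$. Since $a\setminus Y_i=\bigvee_{n<N}((a\wedge V_n)\setminus y^n_i)$, we get $(a\setminus Y_1)\wedge(a\setminus Y_2)=0$. Therefore
$$\nu(Y_1)+\nu(Y_2)=2\nu(a)-\nu\bigl((a\setminus Y_1)\vee(a\setminus Y_2)\bigr)\ge2\nu(a)-\nu^+(U)\ge\nu^+(U)-2\varepsilon,$$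
and some $\nu(Y_i)\ge\frac12\nu^+(U)-\varepsilon\ge\frac14|\nu|(U)-\frac1{20}|\nu|(U)=\frac15|\nu|(U)$.

**Step 4: large fully bounded pieces close to $p$.** This step combines Steps 2 and 3.

**Claim 3.** For all $l$ and $R>0$ there is a fully bounded $U\in\mathcal C\setminus p$, $U\le w_l$, with $\sup_k|\nu_k(U)|>R$.

By Claim 1 pick $k$ with $|\nu_k|(\hat w_l\setminus\{p\})>5R$. The set $\hat w_l\setminus\{p\}$ is the increasing union of the sets $\hat w_l\setminus\hat w_{l'}$, $l'>l$, so by countable additivity $|\nu_k|(w_l\setminus w_{l'})>5R$ for some $l'>l$. Apply Claim 2 to $\nu_k$ and $w_l\setminus w_{l'}$. The resulting $U$ is not in $p$, since it is disjoint from $w_{l'}\in p$, and $|\nu_k(U)|>R$.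

**Step 5: the $p$-sequence and the set $I$.** We finish the choice. Recursively let $l_0=0$; let $U_i\le w_{l_i}$ be as in Claim 3 with $\sup_k|\nu_k(U_i)|\ge i$; and let $l_{i+1}>l_i$ be such that $w_{l_{i+1}}\wedge U_i=0$, which is possible because $U_i^c\in p$. For $i'>i$ we have $U_{i'}\le w_{l_{i+1}}$, so the $U_i$ are pairwise disjoint. Every $w\in p$ contains some $w_l$, hence every $U_i$ with $l_i\ge l$. So $(U_i)$ is a $p$-sequence. By Lemma 4 the set $G^0\cap G^1$ is comeager, hence nonempty by the Baire category theorem. Any $I\in G^0\cap G^1$ satisfies (ii).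

**Step 6: the join spoils at most one row.** This is (i). In Case A, $x\le w_0=V_{n^*}$, so $\mu^n_j(x)=0$ for all $n\ne n^*$. In Case B, for every $n$ we have $V_n^c\in p$, so $U_i\wedge V_n=0$ for all but finitely many $i$. Hence $\mu^n_j(x)$ is the sum of the terms $\mu^n_j(U_i)$ over a finite set of $i$ not depending on $j$. Each $U_i$ is fully bounded, so each term is bounded in $j$, and $x$ is $n$-bounded. This holds for every $n$. $\square$

## 9. The chain of length $\omega_1$

Recall $\Diamond$: there are $S_\alpha\subseteq\alpha$ ($\alpha<\omega_1$) such that for every $S\subseteq\omega_1$ the set $\{\alpha:S\cap\alpha=S_\alpha\}$ is stationary, that is, it meets every closed unbounded (club) subset of $\omega_1$. It implies CH: every $S\subseteq\omega$ equals $S_\alpha$ for some $\alpha\ge\omega$. Assume $\Diamond$. Then $|\mathcal J|\le\mathfrak c=\omega_1$, and we fix an injection $\iota:\mathcal J\to\omega_1$.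

**Guessing form of $\Diamond$.** There are functions $f_\alpha:\omega\times\alpha\to\mathbb R$ $(\alpha<\omega_1)$ such that for every $F:\omega\times\omega_1\to\mathbb R$ the set $\{\alpha:F|_{\omega\times\alpha}=f_\alpha\}$ is stationary.

*Proof.* By CH fix a bijection $\phi:\omega_1\to\omega\times\omega_1\times\mathbb R$. Let $f_\alpha$ be the function with graph $\phi[S_\alpha]$ if this is the graph of a function $\omega\times\alpha\to\mathbb R$, and $f_\alpha=0$ otherwise. Given $F$, let $S=\phi^{-1}[\mathrm{graph}\,F]$. Consider the set of $\alpha$ such that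

* if $\xi\in S\cap\alpha$ and $\phi(\xi)=(k,\beta,F(k,\beta))$, then $\beta<\alpha$; and
* if $\beta<\alpha$ and $k\in\omega$, then $\phi^{-1}(k,\beta,F(k,\beta))<\alpha$.

It is a club, being the set of $\alpha$ closed under countably many functions from $\omega_1$ to $\omega_1$ (the first partial). For such $\alpha$ the two conditions give the two inclusions in $\phi[S\cap\alpha]=\mathrm{graph}(F|_{\omega\times\alpha})$. So $f_\alpha=F|_{\omega\times\alpha}$ whenever moreover $S\cap\alpha=S_\alpha$, which happens for stationarily many $\alpha$. $\square$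

We define countable good algebras $\mathcal B_\alpha$, $\alpha<\omega_1$. Let $\mathcal B_0=\mathcal A_0$, and $\mathcal B_\alpha=\bigcup_{\beta<\alpha}\mathcal B_\beta$ for limit $\alpha$. Given $\mathcal B_\alpha$, we get $\mathcal B_{\alpha+1}$ in two steps.

**Step 1: destroy the guessed sequence.** Suppose that $\alpha$ is a limit, $\iota[\mathcal B_\alpha]\subseteq\alpha$, the functions $\nu^\alpha_k(a)=f_\alpha(k,\iota(a))$ $(a\in\mathcal B_\alpha)$ are measures, $(\nu^\alpha_k)_k$ is pointwise bounded, and $\sup_k\|\nu^\alpha_k\|=\infty$. For limit $\alpha$ the algebra $\mathcal B_\alpha$ is correctable: an $a\in\mathcal B_\alpha$ with $a\le V_n$ lies in some $\mathcal B_\beta$, $\beta<\alpha$, and by Step 2 at stage $\beta$ the required $y_1,y_2$ are in $\mathcal B_{\beta+1}\subseteq\mathcal B_\alpha$. So Lemma 7 applies to $\mathcal B_\alpha$ and $(\nu^\alpha_k)$, and gives $p_\alpha$, $(U^\alpha_i)$, $I_\alpha$, $x_\alpha$. Put $\mathcal B'_\alpha=\mathcal B_\alpha(x_\alpha)$. It is good by Lemma 7(i) and (G). In all other cases put $\mathcal B'_\alpha=\mathcal B_\alpha$.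

**Step 2: add corrections.** Enumerate as $(a_r)_{r\in\omega}$ all $a\in\mathcal B'_\alpha$ lying below some $V_n$. Apply Corollary 6 successively to $a_0,a_1,\dots$, each time over the countable good algebra obtained so far. (A nonzero $a_r$ lies below exactly one $V_n$, and for $a_r=0$ the choice $y_1=y_2=0$ works for every $n$.) Let $\mathcal B_{\alpha+1}$ be the union of the resulting $\omega$-chain. It is countable and good. For every $a\in\mathcal B_\alpha$ with $a\le V_n$, it contains $y_1,y_2$ as required by correctability.

Let $\mathcal A=\bigcup_{\alpha<\omega_1}\mathcal B_\alpha$. It is infinite and good.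

**Minimal generation.** The algebra $\mathcal A_0$ is the union of an $\omega$-chain of finite algebras starting with $\{0,1\}$, each obtained from the previous one by splitting one atom. Concatenate this chain with the one-generator steps above, of which each stage $\alpha$ uses countably many in order type at most $\omega$. This gives a continuous increasing chain $(\mathcal C_\xi)_{\xi<\omega_1}$ from $\{0,1\}$ with union $\mathcal A$, in which each $\mathcal C_{\xi+1}$ equals $\mathcal C_\xi$ or is a minimal extension of it (Lemma 1(3)). It remains to delete repetitions. Enumerate the distinct members increasingly as $(\mathcal D_\beta)_{\beta<\delta}$. Then $\mathcal D_0=\{0,1\}$ and $\bigcup_{\beta<\delta}\mathcal D_\beta=\mathcal A$.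

*Successors.* Let $\beta+1<\delta$ and let $\xi$ be least with $\mathcal C_\xi\supsetneq\mathcal D_\beta$. If $\xi$ were a limit, $\mathcal C_\xi$ would be the union of the $\mathcal C_\zeta$ with $\zeta<\xi$, all contained in $\mathcal D_\beta$, which is impossible. Also $\xi\ne0$. So $\xi=\zeta+1$. Here $\mathcal C_\zeta\subseteq\mathcal D_\beta$ by minimality of $\xi$, and $\mathcal D_\beta\subseteq\mathcal C_\zeta$ because $\mathcal D_\beta$ occurs at an index below $\xi$. So $\mathcal C_\zeta=\mathcal D_\beta$, and $\mathcal D_{\beta+1}=\mathcal C_{\zeta+1}$ is a minimal extension of $\mathcal D_\beta$.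

*Limits.* Let $\beta<\delta$ be a limit, let $\xi_\gamma$ be the first index at which $\mathcal D_\gamma$ occurs, and let $\xi=\sup_{\gamma<\beta}\xi_\gamma$. The $\xi_\gamma$ are strictly increasing, so $\xi$ is a limit ordinal, and $\xi\le\xi_\beta<\omega_1$. By continuity $\mathcal C_\xi=\bigcup_{\gamma<\beta}\mathcal D_\gamma$. This contains every $\mathcal D_\gamma$ with $\gamma<\beta$ properly, and is the least member of the chain doing so. Hence it equals $\mathcal D_\beta$.

So $\mathcal A$ is minimally generated.

## 10. The two properties of $\mathcal A$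

**Failure of the strong Nikodym property.** Let
$$A_n=\{a\in\mathcal A:\ a\text{ is }n'\text{-bounded for all }n'\ge n\}.$$
These sets increase with $n$, and their union is $\mathcal A$ because $\mathcal A$ is good. For each $n$, the sequence $(\mu^n_j|_{\mathcal A})_{j\ge1}$ is pointwise bounded on $A_n$, but $\sup_j\|\mu^n_j|_{\mathcal A}\|=\infty$ by (4). So no $n_0$ works for $(A_n)$.

**The Nikodym property.** Suppose $(\nu_k)$ is a sequence of measures that is pointwise bounded on $\mathcal A$ with $\sup_k\|\nu_k\|=\infty$. We look for a stage at which it was guessed and destroyed.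

**Step 1: pass a stage after which fibres are harmless and norms are visible.** Let $\alpha_0$ be as in Lemma 3 for $N=\{\nu_k:k\in\omega\}$. Since $\sup_{b\in\mathcal A}|\nu_k(b)|\ge\frac12\|\nu_k\|$, there are $b_k\in\mathcal A$ with $|\nu_k(b_k)|\ge\frac13\|\nu_k\|$. Enlarging $\alpha_0$, we may assume that all $b_k$ belong to $\mathcal B_{\alpha_0}$.

**Step 2: find a stage where $(\nu_k)$ is guessed.** Put $F(k,\iota(a))=\nu_k(a)$ for $a\in\mathcal A$, and $F=0$ elsewhere. This is well defined since $\iota$ is injective. The set of limit $\alpha$ with $\iota[\mathcal B_\alpha]\subseteq\alpha$ contains a club, namely the limit ordinals closed under $\beta\mapsto\sup\{\iota(b)+1:b\in\mathcal B_\beta\}$; this supremum is $<\omega_1$ because $\mathcal B_\beta$ is countable. Hence there is a limit $\alpha\ge\alpha_0$ with $\iota[\mathcal B_\alpha]\subseteq\alpha$ and $F|_{\omega\times\alpha}=f_\alpha$.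

**Step 3: the generator added at stage $\alpha$ contradicts pointwise boundedness.** For $a\in\mathcal B_\alpha$ we have $\nu^\alpha_k(a)=f_\alpha(k,\iota(a))=\nu_k(a)$, so $\nu^\alpha_k=\nu_k|_{\mathcal B_\alpha}$ for all $k$. These are measures, they are pointwise bounded, and $\sup_k\|\nu^\alpha_k\|\ge\frac13\sup_k\|\nu_k\|=\infty$ because $b_k\in\mathcal B_\alpha$. So the hypotheses of Step 1 of the construction hold at $\alpha$, and $x_\alpha\in\mathcal A$. By Lemma 2 (with $\mathcal C=\mathcal B_\alpha$) and Lemma 3 there is $\eta\in\{0,1\}$, not depending on $k$, with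
$$\nu_k(x_\alpha)=\sum_{i\in I_\alpha}\nu^\alpha_k(U^\alpha_i)+\eta\,\nu^\alpha_k(\{p_\alpha\})\qquad(k\in\omega).$$
Whichever value $\eta$ has, Lemma 7(ii) gives $\sup_k|\nu_k(x_\alpha)|=\infty$. This contradicts the pointwise boundedness of $(\nu_k)$ at $x_\alpha\in\mathcal A$. So $\mathcal A$ has the Nikodym property, and the Theorem is proved. $\blacksquare$
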